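
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Clopen tilings of the free part of $2^{\mathbb Z^n}$:\\ the exact complexity of the tiling problem}


\begin{abstract}
Let $F(2^{\mathbb Z^n})$ be the free part of the shift action of $\mathbb Z^n$ on $2^{\mathbb Z^n}$. We determine the complexity of the set $S_n$ of (codes of) finite families of finite tiles in $\mathbb Z^n$ for which $F(2^{\mathbb Z^n})$ has a clopen tiling. The set $S_1$ is computable, and $S_n$ is $\Sigma^0_1$-complete for every $n\ge 2$. The upper bound follows from a universality theorem: a continuous equivariant map from $F(2^{\mathbb Z^n})$ to a subshift of finite type exists if and only if there is one from some member of an explicit sequence of compact subshifts of finite type. The lower bound uses tiles that write halting computations in finite rectangles. An unfinished rectangle would carry a phase modulo one of two fixed integers, which the mixing of the Bernoulli measure excludes. The lower bound therefore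 also holds for Borel and for measurable tilings, and it holds for connected tiles.
\end{abstract}

\section{Introduction}

\subsection*{The question}

Fix $n\ge1$. The group $\mathbb Z^n$ acts on $2^{\mathbb Z^n}$ by the shift, $(g\cdot x)(h)=x(h+g)$. The \emph{free part} is
\[
F_n=F(2^{\mathbb Z^n})=\{x\in 2^{\mathbb Z^n}: g\cdot x\ne x\text{ for all }g\ne0\}
\]
with the subspace topology. The orbit of a point $x\in F_n$ is a copy of the lattice, decorated with bits, in which no origin is marked and which has no translational symmetry.

A \emph{tile} is a finite nonempty set $T\subseteq\mathbb Z^n$. A \emph{clopen tiling} of $F_n$ by a list of tiles $\mathbf T=(T_1,\dots,T_k)$ is a tuple of clopen sets $C_1,\dots,C_k\subseteq F_n$ such that for every $x\in F_n$ there is exactly one pair $(i,t)$ with $t\in T_i$ and $(-t)\cdot x\in C_i$. In other words, the sets $\{t\cdot y:t\in T_i\}$, indexed by the pairs $(i,y)$ with $y\in C_i$, are pairwise disjoint and cover $F_n$. So a clopen tiling is a rule by which every orbit tiles itself. Each point decides whether it is the base point of a copy of $T_i$ by inspecting a finite part of the decoration around it, where the size of this part may depend on the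 point. With Borel sets $C_i$ we speak of a \emph{Borel tiling}.

Which lists of tiles admit a clopen tiling, and can one decide this? Let $S_n$ be the set of natural numbers that code, in a fixed standard computable way, a finite list of tiles in $\mathbb Z^n$ for which $F_n$ has a clopen tiling. Gao, Jackson, Krohne and Seward \cite{GJKS} ask for which sets of tiles there is a clopen (or Borel) tiling, what the complexity of the set of codes is, and in particular whether it is computable. We answer the complexity question for clopen tilings.

\subsection*{Two examples and two guesses}

Take $n=1$ and the single tile $\{0,1\}$. In a tiling of $\mathbb Z$ by translates of $\{0,1\}$ the base points are either all even or all odd numbers. Hence, for a clopen (or just measurable) tiling, $C_1$ is invariant under the shift by $2$, and $C_1$ and its translate by $1$ partition $F_1$. For the uniform Bernoulli measure, $C_1$ would have measure $\frac12$. But the shift by $2$ is ergodic, so there is no such tiling: one would have to choose a \emph{phase} modulo $2$ in every orbit, and no measurable rule can do this.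

For the two tiles $\{0,1\}$ and $\{0,1,2\}$ there is a clopen tiling. One can choose, in a clopen way, a set of markers in each orbit with bounded gaps of length at least $2$ (Lemma \ref{lem:markers}), and every integer $\ge2$ is a sum of $2$s and $3$s, so the gaps can be filled.

Section \ref{sec:one} shows that for $n=1$ the contrast between these two examples is the whole story, and it is decidable. For $n\ge2$ it is less clear what to guess. Whether a list of tiles tiles $\mathbb Z^n$ at all is a $\Pi^0_1$ question: by compactness, a tiling exists if and only if there are consistent patterns on all finite boxes. Clopen tilings of $F_n$ are a different matter, because $F_n$ is not compact: it is dense in $2^{\mathbb Z^n}$ and omits the constant sequences. A tuple $(C_i)$ is therefore not a finite object, and the definition of $S_n$ quantifies over such tuples and then over all $x\in F_n$.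

\subsection*{Results}

Completeness refers to computable many-one reductions.

\begin{theorem}\label{thm:main}
The set $S_1$ is computable. For every $n\ge2$ the set $S_n$ is $\Sigma^0_1$-complete. In particular, for $n\ge2$ it is not computable and not $\Pi^0_1$, and it has Turing degree $0'$.
\end{theorem}

So a clopen tiling, when it exists, has a finite verifiable witness, and for $n\ge2$ this upper bound is optimal. The proof gives more. A \emph{free system} (for $\mathbb Z^n$) is a second countable Hausdorff space $X$ with a base of clopen sets, together with a free continuous action of $\mathbb Z^n$; for example, $F_n$ is one. Subshifts of finite type (SFTs) are recalled in Section \ref{sec:prelim}. Let $\mu=\mu_n$ be the uniform Bernoulli measure on $2^{\mathbb Z^n}$. A \emph{$\mu$-measurable tiling} of $F_n$ is a tuple of $\mu$-measurable sets $C_i$ that satisfies the tiling condition for $\mu$-almost every $x$. A tile is \emph{connected} if any two of its points are joined by a path inside the tile, each step of which changes one coordinate by $\pm1$.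

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(1)] Let $n\ge 1$ and let $Y$ be an SFT over $\mathbb Z^n$. There is a continuous equivariant map $F_n\to Y$ if and only if there is a continuous equivariant map $X\to Y$ for every free system $X$ for $\mathbb Z^n$, and if and only if there is a continuous equivariant map $Z_k\to Y$ for some $k$, where $Z_1,Z_2,\dots$ are the explicit compact SFTs of Section \ref{sec:universal}.
\item[(2)] For $n=1$, clopen, Borel and $\mu$-measurable tilings exist for exactly the same lists of tiles, and Theorem \ref{thm:one} gives an explicit criterion.
\item[(3)] For every $n\ge2$, the set of codes of lists of tiles that admit a clopen (respectively Borel, $\mu$-measurable) tiling of $F_n$ is $\Sigma^0_1$-hard, even when restricted to connected tiles. For $n=2$, let $\mathcal R$ be the class of lists that tile all sufficiently large rectangles, $\mathcal Q$ the class of lists that have a $\mu_2$-measurable tiling of $F_2$, and $\mathcal Q'$ the class of lists that have a $p\mathbb Z^2$-periodic tiling of $\mathbb Z^2$ for all large $p$. Then every class $\mathcal P$ with $\mathcal R\subseteq\mathcal P\subseteq\mathcal Q$ or $\mathcal R\subseteq\mathcal P\subseteq\mathcal Q'$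 is $\Sigma^0_1$-hard, even when restricted to connected tiles.
\item[(4)] If $n\ge1$ and $(T_1,\dots,T_k)\in S_n$, then $\gcd(|T_1|,\dots,|T_k|)=1$.
\end{enumerate}
\end{theorem}

Here and below we do not distinguish between a list of tiles and its code. For $n\ge2$ we claim no upper bound for the Borel and the $\mu$-measurable versions.

\subsection*{The ideas}

\emph{Upper bound.} Although $F_n$ is not compact, it contains compact invariant sets. We exhibit one of the form $X_\infty=\bigcap_kX_k$, where the points of $X_k$ visibly avoid all periods of size at most $k$. On $X_\infty$ a continuous map into an SFT $Y$ is given by a finite block code, and by compactness the same code works on some $X_k$. Finally $X_k$ receives a map from a space $Z_k$ of marker configurations, and every free system maps to $Z_k$. A block code on $Z_k$ is a finite witness.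

\emph{Lower bound.} We need tiles for which a halting computation \emph{helps} to tile. The tiles should insist on computations that finish inside a finite rectangle. Local rules alone cannot enforce this: if arbitrarily large finite rectangles occur in tilings, then by compactness infinite unfinished ones occur as well. Here the obstruction of the domino example becomes a tool. The tiles are designed so that in every infinite row or column of an unfinished rectangle the positions of the tiles are eventually periodic with period $N$ or $N+1$. Such a row or column carries a phase, and no measurable rule can choose one. Conversely, if the machine halts, the tiles tile all large rectangles, and Section \ref{sec:rect} partitions every orbit in a clopen way into large rectangles of bounded size.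

\section{Tilings as maps, phases, and markers}\label{sec:prelim}

Throughout, $|\cdot|$ is the sup norm on $\mathbb Z^n$ and $B(h,r)=\{h':|h'-h|\le r\}$. Intervals such as $[a,b)$ are intervals of integers when they describe subsets of $\mathbb Z^n$. We use the lexicographic order on $\mathbb Z^n$, which is translation invariant. For $\mathbb Z^n$ acting on $X$ and $A\subseteq X$ we write $gA=\{g\cdot x:x\in A\}$.

\subsection{Subshifts of finite type}

Let $\mathcal A$ be a finite alphabet. A \emph{subshift of finite type} over $\mathbb Z^n$ is a set
\[
Y=\{y\in\mathcal A^{\mathbb Z^n}:(h\cdot y)|B(0,q)\text{ is allowed for all }h\in\mathbb Z^n\},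
\]
given by $q\ge0$ and a set of allowed patterns in $\mathcal A^{B(0,q)}$. It is compact and shift invariant. An equivariant map $\varphi:X\to Y$ is determined by the function $x\mapsto\varphi(x)(0)$, because $\varphi(x)(h)=\varphi(h\cdot x)(0)$, and $\varphi$ is continuous if and only if this function is locally constant. If $X$ is itself a compact subshift, then by compactness a locally constant function $X\to\mathcal A$ depends only on $x|B(0,r)$ for some $r$; so $\varphi$ is a \emph{block code}. A finite product of SFTs is an SFT over the product alphabet.

\subsection{Tilings are equivariant maps into an SFT}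

Let $\mathbb Z^n$ act on a space $X$. Clopen and Borel tilings of $X$ are defined as for $F_n$. For $C_1,\dots,C_k\subseteq X$ we call $(i,s)$ a \emph{placement} of $x$ if $s\cdot x\in C_i$. The tiling condition at the point $h\cdot x$ says that there is exactly one $(i,t)$, $t\in T_i$, with $(h-t)\cdot x\in C_i$; that is, $h$ lies in $s+T_i$ for exactly one placement $(i,s)$ of $x$. Hence $(C_i)$ satisfies the tiling condition if and only if, for every $x$, the sets $s+T_i$, over all placements $(i,s)$ of $x$, partition $\mathbb Z^n$. The placements of $g\cdot x$ are those of $x$ translated by $-g$.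

Let $Y_{\mathbf T}$ be the set of all $y\in\mathcal P(\{1,\dots,k\})^{\mathbb Z^n}$ such that for every $h$ there is exactly one $(i,t)$ with $t\in T_i$ and $i\in y(h-t)$. This is an SFT, computable from $\mathbf T$. Clopen (Borel) tilings of $X$ correspond exactly to continuous (Borel) equivariant maps $\tau:X\to Y_{\mathbf T}$, by $\tau(x)(s)=\{i:s\cdot x\in C_i\}$ and $C_i=\{x:i\in\tau(x)(0)\}$. Likewise a $\mu$-measurable tiling of $F_n$ is a measurable equivariant map to $Y_{\mathbf T}$ defined on an invariant conull set: the tiling condition holds on a conull set, hence, $\mathbb Z^n$ being countable, on an invariant conull set.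

\subsection{No measurable phase}

We have $\mu(F_n)=1$: for $g\neq0$ the events $x(2ig)=x((2i+1)g)$, $i\ge0$, are independent and have probability $\frac12$, so almost surely $g\cdot x\neq x$.

\begin{lemma}\label{lem:phase}
Let $g\in\mathbb Z^n$, $g\ne0$.
\begin{enumerate}
\item[(i)] If $A$ is $\mu$-measurable and invariant under $g$ modulo null sets, then $\mu(A)\in\{0,1\}$.
\item[(ii)] Let $w\ge1$, let $E$ be a measurable set invariant under $g$, and let $f:E\to\mathbb Z/w$ be measurable with $f(g\cdot x)=f(x)-1$. If $w\ge2$, then $\mu(E)=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Two sets that depend on finitely many coordinates become independent when one of them is translated by a large multiple of $g$. Approximating by such sets, we get $\mu\bigl(A\cap (lg)A'\bigr)\to\mu(A)\mu(A')$ as $l\to\infty$, for all measurable $A,A'$. For $A'=A$ invariant under $g$ this gives $\mu(A)=\mu(A)^2$.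

(ii) By (i), $\mu(E)\in\{0,1\}$. Suppose $\mu(E)=1$. The sets $\{f=r\}$, $r\in\mathbb Z/w$, are translates of each other under multiples of $g$, so each has measure $1/w$. But $\{f=0\}$ is invariant under $wg\ne0$, so $1/w\in\{0,1\}$ by (i), and $w=1$.
\end{proof}

\subsection{Markers}

Freeness of the action is used in the next lemma, and through it in all constructions of clopen objects below.

\begin{lemma}\label{lem:markers}
Let $X$ be a free system for $\mathbb Z^n$ and $d\ge1$. There is a clopen set $M\subseteq X$ such that
(i) if $x\in M$ and $0<|g|\le d$, then $g\cdot x\notin M$; and
(ii) for every $x\in X$ there is $g$ with $|g|\le d$ and $g\cdot x\in M$.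
\end{lemma}

\begin{proof}
Since the action is free and continuous and $X$ is Hausdorff with a clopen base, every point has a clopen neighborhood $U$ with $gU\cap U=\emptyset$ for $0<|g|\le d$. By second countability, countably many such sets $U_1,U_2,\dots$ cover $X$. Put
\[
M_i=U_i\setminus\bigcup_{j<i}\bigcup_{|g|\le d}gM_j,\qquad M=\bigcup_iM_i .
\]
Each $M_i$ is clopen, so $M$ is open.

(i) Let $x,g\cdot x\in M$ with $0<|g|\le d$. They are not in the same $M_i\subseteq U_i$, by the choice of $U_i$. If $x\in M_j$ and $g\cdot x\in M_i$ with $j<i$, then $g\cdot x\in gM_j$ contradicts the definition of $M_i$. If $x\in M_i$ and $g\cdot x\in M_j$ with $j<i$, then $x\in(-g)M_j$ does.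

(ii) Let $x\in U_i$. If $x\in M_i$, take $g=0$. Otherwise $x\in gM_j$ for some $j<i$ and $|g|\le d$, so $(-g)\cdot x\in M$.

By (i) and (ii), $X\setminus M=\bigcup_{0<|g|\le d}gM$, which is open. So $M$ is clopen.
\end{proof}

\begin{lemma}\label{lem:coloring}
Let $X$ be a free system and $K\ge1$. There is a finite clopen partition $X=A_1\cup\dots\cup A_c$ such that $x\in A_i$ and $0<|g|\le K$ imply $g\cdot x\notin A_i$.
\end{lemma}

\begin{proof}
Take $M$ from Lemma \ref{lem:markers} with $d=K$. The clopen sets $(-g)M$, $|g|\le K$, cover $X$. If $x$ and $h\cdot x$ lie in $(-g)M$, then $g\cdot x$ and $h\cdot(g\cdot x)$ lie in $M$, so $0<|h|\le K$ is impossible. Make the sets $(-g)M$ disjoint by subtracting from each the previous ones.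
\end{proof}

Let $W_d\subseteq2^{\mathbb Z^n}$ be the SFT of all sets $P\subseteq\mathbb Z^n$ such that distinct points of $P$ have distance $>d$ and $P\cap B(h,d)\ne\emptyset$ for all $h\in\mathbb Z^n$. For $M$ as in Lemma \ref{lem:markers},
\[
x\mapsto P(x)=\{s\in\mathbb Z^n:s\cdot x\in M\}
\]
is a continuous equivariant map $X\to W_d$. We call the points of $P(x)$ \emph{markers}.

\section{Dimension one}\label{sec:one}

Let $Y$ be an SFT over $\mathbb Z$. We may assume that its windows are $[-q,q]$ with $q\ge1$. Put $\ell=2q+1$, and let $G$ be the finite directed graph whose vertices are the words of length $\ell-1$ and whose edges are the allowed words of length $\ell$, each leading from its prefix to its suffix. Points of $Y$ correspond to bi-infinite walks in $G$: the vertex of $y$ at time $h$ is $y(h-q)\cdots y(h+q-1)$. A closed walk of length $L$, repeated forever, gives a point of $Y$ with period $L$.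

For the SFT of the single tile $\{0,1\}$ every closed walk has even length, since every tiling alternates between base points and other points. For the tiles $T_1=\{0,1\}$ and $T_2=\{0,1,2\}$ take $q=2$, and let $v$ be the vertex $\{1\}\,\emptyset\,\{1\}\,\emptyset$, which describes two consecutive copies of $T_1$. There is a closed walk of length $2$ at $v$, which repeats $T_1$, and one of length $7$, which repeats the sequence $T_1,T_1,T_2$. Their lengths have gcd $1$. The theorem says that the gcd of the lengths decides.

\begin{theorem}\label{thm:one}
The following are equivalent:
\begin{enumerate}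
\item[(a)] there is a continuous equivariant map $F_1\to Y$;
\item[(b)] there is a Borel (equivalently, a $\mu$-measurable, almost everywhere defined) equivariant map $F_1\to Y$;
\item[(c)] $G$ has a vertex $v$ such that the lengths of the closed walks at $v$ have gcd $1$.
\end{enumerate}
\end{theorem}

\begin{proof}
We show that (a) implies the Borel version of (b), which implies the $\mu$-measurable version, which implies (c), which implies (a). The first two implications are clear.

(b)$\Rightarrow$(c): Let $\varphi$ be a $\mu$-measurable equivariant map into $Y$, defined on an invariant conull set $X_0$. Let $v_h(x)$ be the vertex of $\varphi(x)$ at time $h$; then $v_h(x)=v_0(h\cdot x)$. Fix $v$ such that $U=\{x\in X_0:v_0(x)=v\}$ has positive measure. The translates of $U$ under $\mathbb Z$ cannot be pairwise disjoint modulo null sets, so some $x$ has $v_h(x)=v$ for two different $h$, and there are closed walks at $v$. Let $w$ be the gcd of their lengths. Let $E$ be the set of all $x\in X_0$ with $v_h(x)=v$ for some $h$; it is invariant and contains $U$. For $x\in E$ let $f(x)=h\bmod w$ for any $h$ with $v_h(x)=v$. This is well defined, since two such times differ by the length of a closed walk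 at $v$. As $v_{h}(1\cdot x)=v_{h+1}(x)$, we have $f(1\cdot x)=f(x)-1$. Since $\mu(E)\ge\mu(U)>0$, Lemma \ref{lem:phase}(ii) gives $w=1$.

(c)$\Rightarrow$(a): The set of lengths of closed walks at $v$ is closed under addition and has gcd $1$, so it contains all integers $\ge\ell_0$ for some $\ell_0\geq 1$. Fix one closed walk at $v$ of each length $L\ge\ell_0$. Apply Lemma \ref{lem:markers} to $X=F_1$ with $d=\ell_0$. The distance of consecutive markers is at least $d+1$, by (i), and at most $2d+1$, since every interval of $2d+1$ integers contains a marker, by (ii). Put $v$ at each marker and the fixed closed walk of the right length between consecutive markers. The vertex at time $0$, which contains the letter at $0$, is determined by the last marker $\le0$ and the first marker $>0$, hence by the markers in $[-2d-1,2d+1]$. So it is locally constant, and we obtain a continuous equivariant map to the walks in $G$, hence to $Y$.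
\end{proof}

Condition (c) is decidable. If there are closed walks at $v$, the gcd of their lengths equals the gcd of the lengths of the simple cycles in the strong component of $v$: a closed walk splits into simple cycles of the component, and a simple cycle of the component can be inserted into some closed walk at $v$. Applying Theorem \ref{thm:one} to $Y_{\mathbf T}$, we see that \emph{$S_1$ is computable}, and we obtain part (2) of Theorem \ref{thm:more}.

\section{Finite witnesses}\label{sec:universal}

\subsection{The spaces $Z_k$ and $X_k$}

Fix $n$. Put $V_j=(2j+1)^n=|B(0,j)|$, $r_0=0$, and for $j\ge1$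
\[
R_j=(2r_{j-1}+1)(4V_j+3),\qquad d_j=2(j+R_j),\qquad r_j=2d_j .
\]
Then $d_1<d_2<\cdots$. Let $Z_k=W_{d_1}\times\dots\times W_{d_k}$; a point of $Z_k$ consists of $k$ marker sets at increasing scales. Let $X_k$ be the set of all $x\in2^{\mathbb Z^n}$ such that
\[
\text{for all }j\le k,\ h\in\mathbb Z^n,\ 0<|g|\le j\ \text{ there is } s\in B(h,2d_j)\text{ with }x(s)\neq x(s+g).
\]
So in a point of $X_k$ every ball of radius $2d_j$ contains a proof that no $g$ with $0<|g|\le j$ is a period. The set $X_k$ is closed and shift invariant, $X_{k+1}\subseteq X_k$, and $X_\infty=\bigcap_kX_k$ is a compact invariant subset of $F_n$. It is essential here that the radius $2d_j$ depends on $j$ and not on $k$.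

\begin{theorem}\label{thm:universal}
For an SFT $Y$ over $\mathbb Z^n$ the following are equivalent:
\begin{enumerate}
\item[(a)] there is a continuous equivariant map $F_n\to Y$;
\item[(b)] for some $k$ there is a continuous equivariant map $Z_k\to Y$;
\item[(c)] for every free system $X$ there is a continuous equivariant map $X\to Y$.
\end{enumerate}
\end{theorem}

The implications (b)$\Rightarrow$(c)$\Rightarrow$(a) are immediate from markers. For (a)$\Rightarrow$(b) one would like to map $Z_k$ into $F_n$. This is impossible: $Z_k$ has periodic points (see the proof of Corollary \ref{cor:periodic}), and an equivariant map sends periodic points to periodic points. For the same reason (a)$\Rightarrow$(b) fails if the SFT $Y$ is replaced by $F_n$ itself, for which (a) holds by the identity map. What is possible is to map $Z_k$ into the approximation $X_k$ of the free set $X_\infty$, and for a target of finite type this is enough.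

\subsection{Writing aperiodic bits}

\begin{lemma}\label{lem:theta}
For every $k$ there is a continuous equivariant map $\Theta_k:Z_k\to X_k$.
\end{lemma}

\emph{The idea for $n=1$.} For $k=1$ we must destroy the periods $g=\pm1$. Divide $\mathbb Z$ into cells, one around each marker of the single marker set. In each cell choose disjoint pairs $\{s,s-1\}$ and $\{s',s'+1\}$, write $1$ at $s$ and $s'$, and write $0$ everywhere else. Now let $k=2$. In each cell we leave one point $c$, outside the two pairs, \emph{blank}. The second marker set has much larger cells, each containing many blanks. For each $g$ with $0<|g|\le2$ choose a blank $s$ in the cell. If $s+g$ already carries a bit, write the opposite bit at $s$; if $s+g$ is blank too, write $1$ at $s$ and $0$ at $s+g$. If the pairs for different $g$ are disjoint, they do not disturb each other, and nothing written earlier is changed. One blank per large cell can be kept for the next scale. The constants $d_j$ are chosen so that there are always enough blanks; they do not depend on how many scales follow.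

\begin{proof}
Let $z=(P_1,\dots,P_k)\in Z_k$.

\emph{Cells.} For $p\in P_j$ let $C_j(p)$ be the set of all $h$ for which $p$ is the nearest point of $P_j$, ties being broken in favor of the lexicographically least point. For fixed $j$ these cells partition $\mathbb Z^n$, and
\[
B(p,d_j/2)\subseteq C_j(p)\subseteq B(p,d_j).
\]
Indeed, if $|h-p|\le d_j/2$ and $p\neq p'\in P_j$, then $|h-p'|>d_j/2\geq|h-p|$; and every $h$ has a point of $P_j$ within distance $d_j$.

\emph{Blanks.} Let $S_0=\mathbb Z^n$. For $j\ge1$ let $S_j$ consist of the lexicographically least elements $c_j(p)$ of $S_{j-1}\cap C_j(p)$, for all $p\in P_j$. Then $S_0\supseteq S_1\supseteq\dots\supseteq S_k$; the set $S_j$ is what is left blank after stage $j$. We claim inductively that $c_j(p)$ exists (for $j\ge1$) and that every ball of radius $r_j$ meets $S_j$. For $j=0$ the second statement is clear. Let $j\ge1$. As $R_j\le d_j/2$, we have $B(p,R_j)\subseteq C_j(p)$. The side $2R_j+1$ of $B(p,R_j)$ is at least $(4V_j+3)(2r_{j-1}+1)$, so this ball contains $4V_j+3$ disjoint balls of radius $r_{j-1}$, and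
\begin{equation}\label{eq:blanks}
|S_{j-1}\cap B(p,R_j)|\ge4V_j+3 .
\end{equation}
In particular $c_j(p)$ exists. Every ball $B(h,2d_j)$ contains $B(p,d_j)\supseteq C_j(p)$ for some $p\in P_j$, hence meets $S_j$; and $r_j=2d_j$.

\emph{Bits.} We define $b:\mathbb Z^n\to\{0,1\}$ on $S_{j-1}\setminus S_j$ successively for $j=1,\dots,k$, and put $b=0$ on $S_k$. At stage $j$ consider a cell $C=C_j(p)$ and $c=c_j(p)$. List $\{g:0<|g|\le j\}$ as $g_1,g_2,\dots$ in a fixed order. Let $s_i$ be successively the lexicographically least $s\in S_{j-1}\cap B(p,R_j)$ such that $c\notin\{s,s+g_i\}$ and $\{s,s+g_i\}$ is disjoint from $\{s_l,s_l+g_l\}$ for all $l<i$. The first condition excludes at most $2$ values of $s$ and the second at most $4$ for each $l$. There are $V_j-1$ elements $g_i$, so at most $2+4(i-1)\le4V_j$ values are excluded, and $s_i$ exists by \eqref{eq:blanks}. We have $s_i,s_i+g_i\in B(p,R_j+j)\subseteq C$. Since $S_j\cap C=\{c\}$, neither of them lies in $S_j$. For $h\in C\cap(S_{j-1}\setminus S_j)$ put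
\begin{itemize}
\item $b(h)=1-b(s_i+g_i)$ if $h=s_i$ and $s_i+g_i\notin S_{j-1}$ (then $b(s_i+g_i)$ was defined at an earlier stage);
\item $b(h)=1$ if $h=s_i$ and $s_i+g_i\in S_{j-1}\setminus S_j$;
\item $b(h)=0$ if $h$ is none of the $s_i$.
\end{itemize}
In the second case $s_i+g_i$ is none of the $s_l$, as the pairs are disjoint and $g_i\ne0$, so $b(s_i+g_i)=0$. Hence $b(s_i)\ne b(s_i+g_i)$ for all $i$.

\emph{Conclusion.} Let $j\le k$, $h\in\mathbb Z^n$ and $0<|g|\le j$. Take $p\in P_j\cap B(h,d_j)$. The point $s$ chosen for $g$ in $C_j(p)\subseteq B(h,2d_j)$ satisfies $b(s)\ne b(s+g)$. So $b\in X_k$. All choices are translation equivariant. There are $k$ stages, each using cells of bounded size, so $b(h)$ depends only on $z$ in a ball of bounded radius around $h$. Therefore $\Theta_k(z)=b$ is continuous and equivariant.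
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:universal}]
(b)$\Rightarrow$(c): Lemma \ref{lem:markers} for $d_1,\dots,d_k$ gives a continuous equivariant map $X\to Z_k$; compose.

(c)$\Rightarrow$(a): $F_n$ is a free system.

(a)$\Rightarrow$(b): Let $\varphi:F_n\to Y$ be continuous and equivariant, where $Y$ has alphabet $\mathcal A$ and allowed patterns on $B(0,q)$. The set $X_\infty\subseteq F_n$ is compact, so there are $r$ and $\beta:2^{B(0,r)}\to\mathcal A$ with $\varphi(x)(0)=\beta(x|B(0,r))$ for all $x\in X_\infty$. Use this code on all of $2^{\mathbb Z^n}$, that is, put $\varphi'(x)(h)=\beta((h\cdot x)|B(0,r))$. On the invariant set $X_\infty$ we have $\varphi'=\varphi$. So the clopen set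
\[
\{x\in 2^{\mathbb Z^n}:\varphi'(x)|B(0,q)\text{ is not allowed}\}
\]
is disjoint from $X_\infty=\bigcap_kX_k$, and by compactness it is disjoint from some $X_k$. This step uses that $Y$ is of finite type. As $X_k$ is invariant, $\varphi'(X_k)\subseteq Y$. With $\Theta_k$ from Lemma \ref{lem:theta}, $\varphi'\circ\Theta_k:Z_k\to Y$ is continuous and equivariant.
\end{proof}

\subsection{The upper bound}

\begin{corollary}\label{cor:upper}
The set of (codes of) SFTs $Y$ over $\mathbb Z^n$ for which there is a continuous equivariant map $F_n\to Y$ is $\Sigma^0_1$, uniformly in $n$. In particular $S_n$ is $\Sigma^0_1$ for every $n$.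
\end{corollary}

\begin{proof}
By Theorem \ref{thm:universal} we search for a continuous equivariant map $Z_k\to Y$, where $Y$ has allowed patterns on $B(0,q)$. Since $Z_k$ is compact, such a map is a block code, given by some $r$ and some $\beta$ from the $k$-tuples of subsets of $B(0,r)$ to the alphabet of $Y$. It remains to recognize the codes that map $Z_k$ into $Y$.

Say that a set $P$ satisfies the condition of $W_d$ \emph{at} $h$ if $P\cap B(h,d)\ne\emptyset$, and $P\cap B(h,d)=\{h\}$ in case $h\in P$. Then $P\in W_d$ if and only if this holds at all $h$. For $R\ge q+r+d_k$ call a $k$-tuple $(P_1,\dots,P_k)$ of subsets of $B(0,R)$ \emph{$R$-admissible} if $P_j$ satisfies the condition of $W_{d_j}$ at all $h\in B(0,R-d_j)$, for all $j\le k$. We claim that $\beta$ maps $Z_k$ into $Y$ if and only if there is $R\ge q+r+d_k$ such that, for every $R$-admissible tuple, the pattern on $B(0,q)$ produced by $\beta$ is allowed. If there is such an $R$, apply it to the restrictions to $B(0,R)$ of all translates of a point of $Z_k$. If there is none, choose for every large $R$ an $R$-admissible tuple for which the pattern is not allowed. A limit point of these tuples in $(2^{\mathbb Z^n})^k$ is a point of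 $Z_k$ at which the pattern on $B(0,q)$ is not allowed.

For given $(k,r,\beta,R)$ the condition is a finite check, so searching over all $(k,r,\beta,R)$ is a computable enumeration. For $S_n$ take $Y=Y_{\mathbf T}$.
\end{proof}

\section{Clopen partitions into rectangles}\label{sec:rect}

For the lower bound we must produce clopen tilings when the machine halts. To this end we partition every orbit of a free $\mathbb Z^2$-system into large rectangles. Put a large square around every marker. The squares overlap, and their sides, suitably extended, cut them into smaller rectangles (Figure \ref{fig:squares}). The danger is that two nearly aligned sides produce thin rectangles. So the sizes of the squares are adjusted, one color class of markers after the other, to keep all relevant sides apart. A second point is that the sides must be extended far enough to leave only rectangles, and yet not so far that pieces from different places disagree.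

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.7]
\fill[gray!25] (2.5,1.5) rectangle (4,4);
\draw[thick] (0,0) rectangle (4,4);
\draw[thick] (2.5,1.5) rectangle (6.5,5.5);
\draw[dashed] (2.5,0)--(2.5,1.5);
\draw[dashed] (0,1.5)--(2.5,1.5);
\draw[dashed] (4,4)--(4,5.5);
\draw[dashed] (4,4)--(6.5,4);
\node at (1.1,2.7) {$B_p$};
\node at (5.4,2.7) {$B_q$};
\end{tikzpicture}
\caption{Two overlapping squares. Inside $B_p$ the sides of $B_q$ are extended up to the sides of $B_p$, and vice versa (dashed). The common part (shaded) is one rectangle. The union is cut into seven rectangles, and all points of one rectangle lie in the same squares.}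
\label{fig:squares}
\end{figure}

\begin{lemma}\label{lem:rect}
Let $X$ be a free system for $\mathbb Z^2$ and $d\ge1$. There are $D$ and an equivariant assignment $x\mapsto\mathcal R(x)$ of partitions of $\mathbb Z^2$ into rectangles with side lengths in $[d,D]$, such that the rectangle of $\mathcal R(x)$ containing $0$ is a locally constant function of $x$.
\end{lemma}

\begin{proof}
Let $\Delta=5000d$. Take $M$ from Lemma \ref{lem:markers} for $\Delta$ and $A_1,\dots,A_c$ from Lemma \ref{lem:coloring} for $K=8\Delta$. Let $x\in X$ and $P=P(x)$, and give $p\in P$ the color $i$ with $p\cdot x\in A_i$. Distinct markers of the same color have distance $>8\Delta$.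

\emph{Sizes.} By recursion on the color let $r_p$ be the least $r\in[\Delta,2\Delta]$ such that for all $q\in P$ of smaller color with $|q-p|\le8\Delta$ and for $i=1,2$, each of the numbers $p_i-r,\ p_i+r+1$ has distance $\ge d$ from each of the numbers $q_i-r_q,\ q_i+r_q+1$. To see that $r$ exists, note that the balls of radius $\Delta/2$ around the markers are disjoint, because distinct markers have distance $>\Delta$. So at most $(17\Delta+1)^2/(\Delta+1)^2<289$ markers lie in $B(p,8\Delta)$, including $p$. Each of the other ones imposes $8$ conditions, and each condition excludes at most $2d-1$ values of $r$. In total at most $288\cdot8\cdot(2d-1)<4608d<\Delta+1$ of the $\Delta+1$ values are excluded.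

\emph{Rectangles.} Let $B_p=\{h:p_i-r_p\le h_i<p_i+r_p+1,\ i=1,2\}$. These squares cover $\mathbb Z^2$, since $r_p\ge\Delta$. For $h\in\mathbb Z^2$ let
\[
S(h)=\{p\in P:h\in B_p\}\ne\emptyset,\quad K(h)=\bigcap_{p\in S(h)}B_p,\quad Q(h)=\{q\in P:B_q\cap K(h)\ne\emptyset\}.
\]
Then $S(h)\subseteq Q(h)$. Let $q,q'\in Q(h)$ and $p\in S(h)$. As $B_q$ and $B_{q'}$ meet $B_p$, we have $|q-p|,|q'-p|\le4\Delta$, so $|q-q'|\le8\Delta$. Hence, for $q\ne q'$, these markers have different colors, and by the choice of the sizes the numbers $q_i-r_q,\ q_i+r_q+1$ have distance $\geq d$ from $q'_i-r_{q'},\ q'_i+r_{q'}+1$. The two numbers belonging to one $q$ have distance $2r_q+1\ge d$. So for each $i$ the numbers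
\[
q_i-r_q,\quad q_i+r_q+1\qquad(q\in Q(h))
\]
are pairwise at distance $\ge d$. We regard them as cuts of the $i$-th axis. Let $R(h)$ be the product of the two half-open intervals between consecutive cuts that contain $h_1$ and $h_2$. The sides of $B_p$, $p\in S(h)$, are among the cuts, so $R(h)\subseteq K(h)$, and the side lengths of $R(h)$ lie in $[d,4\Delta+1]$.

\emph{They form a partition.} Let $h'\in R(h)$. Since $h'\in K(h)$, we have $S(h)\subseteq S(h')$. Conversely, let $q\in S(h')$. Then $h'\in B_q\cap K(h)$, so $q\in Q(h)$. Thus the sides of $B_q$ are cuts, membership in $B_q$ is constant on $R(h)$, and $h\in B_q$. So $S(h')=S(h)$. It follows that $K(h')=K(h)$ and $Q(h')=Q(h)$, the cuts are the same, and $R(h')=R(h)$. Hence $\mathcal R(x)=\{R(h):h\in\mathbb Z^2\}$ is a partition, and we can take $D=4\Delta+1$.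

The construction is equivariant. The recursion has $c$ steps, each using markers within a bounded distance, so $R(0)$ depends on markers and colors in a bounded window. These are locally constant functions of $x$.
\end{proof}

\begin{corollary}\label{cor:rect}
Suppose that for some $d$ the planar tiles $T_1,\dots,T_k$ tile every $L_1\times L_2$ rectangle with $L_1,L_2\ge d$. Then every free system for $\mathbb Z^2$ has a clopen tiling by $(T_1,\dots,T_k)$. In particular $(T_1,\dots,T_k)\in S_2$.
\end{corollary}

\begin{proof}
Take $\mathcal R$ and $D$ from Lemma \ref{lem:rect}. Fix a tiling of each rectangle with side lengths in $[d,D]$ and use its translates in the rectangles of $\mathcal R(x)$. For a fixed $t\in T_i$, whether $(i,0)$ is a placement of $x$ depends only on the rectangle of $\mathcal R(x)$ containing $t$. By equivariance this rectangle is a locally constant function of $x$.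
\end{proof}

\section{Tiles that frame a computation}\label{sec:tiles}

\subsection{Frames}\label{ssec:frames}

Corollary \ref{cor:rect} tells us what halting should provide: tilings of all large rectangles. We first describe the frames of these rectangles without any computation. A rectangle will be divided into columns and rows. A column has one of the types $W,A,J,B,E$, with widths $N,N,N,N+1,N$; a row has one of the types $S,A,J,B,T$, with heights $N,N,N,N+1,N$. The types $W,E,S,T$ stand for the outermost columns (west, east) and rows (south, top). From west to east the column types must form a sequence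
\[
W\,A\cdots A\;J\;B\cdots B\,E ,
\]
where the blocks of $A$ and $B$ may be empty. The row types form a sequence $S\,A\cdots A\,J\,B\cdots B\,T$.

There are two widths, because with $N$ and $N+1$ together every large total width can be realized. The widths may not be mixed freely, because we want an infinite row of columns that never reaches its end to be eventually periodic. The prescribed order has this effect: an infinite sequence of successive types is eventually constant, $A$ or $B$, so the positions of its columns determine a residue modulo $N$ or $N+1$. Lemma \ref{lem:phase} will exclude this residue. The type $J$ occurs once and separates the two regimes.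

The order is enforced by one bit on the edge between consecutive columns. Put
\[
\mathrm{out}=0\text{ for }W,S,A,\quad \mathrm{out}=1\text{ for }J,B,\quad \mathrm{in}=0\text{ for }A,J,\quad \mathrm{in}=1\text{ for }B,E,T,
\]
and require that $\mathrm{out}$ of a column (row) equals $\mathrm{in}$ of the next. Then $W$ (for rows, $S$) and $A$ are followed by $A$ or $J$, and $J$ and $B$ are followed by $B$ or $E$ (for rows, $B$ or $T$).

\subsection{The machine and the abstract tiles}

Let $\mathcal M$ be a deterministic Turing machine with a one-sided tape (cells $0,1,2,\dots$), states $Q$, start state $q_0$, halting state $q_h\ne q_0$, alphabet $\Gamma\ni\sqcup$ (blank), and transition function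
\[
\delta:(Q\setminus\{q_h\})\times\Gamma\to Q\times\Gamma\times\{L,R\}.
\]
It starts in state $q_0$ at cell $0$ of the blank tape, and we assume that it never moves left from cell $0$. The halting problem for such machines is $\Sigma^0_1$-complete: simulate an arbitrary machine on cells $1,2,\dots$, using a first step that writes a marker $\#$ on cell $0$ and moves right; afterwards $q_0$ is never entered again, $\#$ is neither written nor erased, and every non-halting state moves right on $\#$. After halting we keep the configuration constant. A configuration is written as a sequence of symbols from $\Gamma$, except that the symbol $a$ under the head is replaced by the \emph{head symbol} $(q,a)$, where $q$ is the state.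

Each column of the frame will carry one tape cell and each row one time step. An \emph{abstract tile} has a column type $\kappa$, a row type $\rho$, and four contents: bottom and top contents in $\Gamma\cup(Q\times\Gamma)$, and left and right contents in $\{0\}\cup\{{\to}q:q\in Q\}\cup\{{\leftarrow}q:q\in Q\}$. Its edges are labeled as follows.
\begin{itemize}
\item Left: $(\rho,\mathrm{in}(\kappa),\text{left content})$, but \emph{flat} (no label) if $\kappa=W$.
\item Right: $(\rho,\mathrm{out}(\kappa),\text{right content})$, but flat if $\kappa=E$.
\item Bottom: $(\kappa,\mathrm{in}(\rho),\text{bottom content})$, but flat if $\rho=S$.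
\item Top: $(\kappa,\mathrm{out}(\rho),\text{top content})$, but flat if $\rho=T$.
\end{itemize}
The following contents are allowed, where $a,a'\in\Gamma$ and $q,q'\in Q$. A flat left or right edge requires content $0$ there, and a flat bottom or top edge has no content.
\begin{itemize}
\item $\rho=S$: left and right are $0$; the top is $(q_0,\sqcup)$ if $\kappa=W$ and $\sqcup$ otherwise.
\item $\rho\in\{A,J,B\}$: (bottom, top, left, right) is one of
\begin{enumerate}
\item[(i)] $(a,\ a,\ 0,\ 0)$;
\item[(ii)] $(a,\ (q,a),\ {\to}q,\ 0)$;
\item[(iii)] $(a,\ (q,a),\ 0,\ {\leftarrow}q)$;
\item[(iv)] $((q,a),\ a',\ 0,\ {\to}q')$ if $\delta(q,a)=(q',a',R)$;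
\item[(v)] $((q,a),\ a',\ {\leftarrow}q',\ 0)$ if $\delta(q,a)=(q',a',L)$;
\item[(vi)] $((q_h,a),\ (q_h,a),\ 0,\ 0)$.
\end{enumerate}
\item $\rho=T$: left and right are $0$; the bottom is $a$ or $(q_h,a)$.
\end{itemize}
So $S$-tiles write the initial configuration, the middle rows perform one step each, and $T$-tiles accept only a halted configuration. Because the labels contain $\rho$ respectively $\kappa$, the row type is constant along a row and the column type along a column.

\begin{example}\label{ex:board}
Let $\delta(q_0,\sqcup)=(q_h,\#,R)$. Then $\mathcal M$ halts after one step. With column types $W,J,E$ and row types $S,J,T$ the whole computation fits on a $3\times3$ board (Figure \ref{fig:board}). More $A$s and $B$s give wider and higher boards, with tiles (i) and (vi) copying the halted configuration upward.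
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\foreach \x in {0,3,6,9} {\draw (\x,0)--(\x,4.8);}
\foreach \y in {0,1.6,3.2,4.8} {\draw (0,\y)--(9,\y);}
\node at (1.5,-0.4) {$W$}; \node at (4.5,-0.4) {$J$}; \node at (7.5,-0.4) {$E$};
\node at (-0.5,0.8) {$S$}; \node at (-0.5,2.4) {$J$}; \node at (-0.5,4.0) {$T$};
\node[fill=white] at (1.5,1.6) {$(q_0,\sqcup)$};
\node[fill=white] at (4.5,1.6) {$\sqcup$};
\node[fill=white] at (7.5,1.6) {$\sqcup$};
\node[fill=white] at (1.5,3.2) {$\#$};
\node[fill=white] at (4.5,3.2) {$(q_h,\sqcup)$};
\node[fill=white] at (7.5,3.2) {$\sqcup$};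
\node[fill=white] at (3,0.8) {$0$}; \node[fill=white] at (6,0.8) {$0$};
\node[fill=white] at (3,2.4) {${\to}q_h$}; \node[fill=white] at (6,2.4) {$0$};
\node[fill=white] at (3,4.0) {$0$}; \node[fill=white] at (6,4.0) {$0$};
\node at (1.3,2.4) {(iv)}; \node at (4.8,2.4) {(ii)}; \node at (7.5,2.4) {(i)};
\end{tikzpicture}
\caption{The board of a machine that writes $\#$, moves right and halts. Contents are written on the edges, column types below and row types on the left. The outer edges are flat.}
\label{fig:board}
\end{figure}

\subsection{The geometric tiles}

It remains to enforce equality of labels by shape. The left edge of a tile gets a slot of length $c$, which encodes the label, and the right edge gets a bump of length $c$. One such pair would not suffice, since a slot that is shorter than the bump of the neighbor leaves a gap between the two tiles that other tiles might fill. So we add a second pair with complementary lengths in the opposite direction. Then a gap would be enclosed on all sides, and would be too small for a tile.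

Let $m\ge1$ bound both the number of possible left/right labels and the number of possible bottom/top labels. Number both kinds injectively by elements of $\{1,\dots,m\}$, and let $N=10m$. (The labels do not refer to $N$, so there is no circularity.) An abstract tile of width $w$ and height $h$ is realized as the \emph{body} $[0,w)\times[0,h)$, modified as follows at each edge that is not flat, where $c$ is the number of its label:
\begin{itemize}
\item left edge: remove the slot of all $(i,4m)$, $0\le i<c$; add the bump of all $(-i,6m)$, $1\le i\le m+1-c$;
\item right edge: add the bump of all $(w-1+i,4m)$, $1\le i\le c$; remove the slot of all $(w-i,6m)$, $1\le i\le m+1-c$;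
\item bottom and top edges: like left and right, respectively, with the coordinates exchanged and $h$ in place of $w$.
\end{itemize}
All slots and bumps have lengths between $1$ and $m$. This gives a finite list $\mathcal T_{\mathcal M}$ of tiles, one for each abstract tile, computable from $\mathcal M$. See Figure \ref{fig:tile}. We speak of the types, labels and contents of a placed tile; its \emph{position} $u$ is the translation vector, so its body is $u+[0,w)\times[0,h)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.36]
\filldraw[fill=gray!20] (0,0)--(0,4)--(1.5,4)--(1.5,4.6)--(0,4.6)--(0,6)--(-0.9,6)--(-0.9,6.6)--(0,6.6)--(0,10)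
--(4,10)--(4,11.2)--(4.6,11.2)--(4.6,10)--(6,10)--(6,8.8)--(6.6,8.8)--(6.6,10)--(10,10)
--(10,6.6)--(9.2,6.6)--(9.2,6)--(10,6)--(10,4.6)--(11.6,4.6)--(11.6,4)--(10,4)--(10,0)
--(6.6,0)--(6.6,-1)--(6,-1)--(6,0)--(4.6,0)--(4.6,1.4)--(4,1.4)--(4,0)--cycle;
\node at (-2,4.3) {\small $4m$}; \node at (-2,6.3) {\small $6m$};
\begin{scope}[xshift=20cm]
\filldraw[fill=gray!20] (-4,1)--(0,1)--(0,4)--(3,4)--(3,4.6)--(0,4.6)--(0,6)--(-1,6)--(-1,6.6)--(0,6.6)--(0,9)--(-4,9)--cycle;
\filldraw[fill=gray!50] (6,1)--(1.5,1)--(1.5,4)--(3,4)--(3,4.6)--(1.5,4.6)--(1.5,6)--(-1,6)--(-1,6.6)--(1.5,6.6)--(1.5,9)--(6,9)--cycle;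
\node at (-2.5,2.5) {$U$}; \node at (4.5,2.5) {$V$}; \node at (0.75,5.3) {$\Pi$};
\end{scope}
\end{tikzpicture}
\caption{Left: a tile with four non-flat edges (schematic, not to scale). Each edge has a bump and a slot; on the left and right edges they lie in rows $4m$ and $6m$. Right: if the label numbers of the facing edges of $U$ and $V$ were different, the bumps would enclose a pocket $\Pi$ between the bodies.}
\label{fig:tile}
\end{figure}

The points of $\mathbb Z^2$ are also called \emph{cells}, and the neighbors of a cell are its four lattice neighbors.

\begin{lemma}\label{lem:facts}
Let $T\in\mathcal T_{\mathcal M}$ have width $w$ and height $h$.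
\begin{enumerate}
\item[(F1)] Each slot lies within $m$ cells of its edge, and any two slots have sup-distance $\ge3$. Row $2m$ and column $2m$ of the body belong to $T$, and so does the block $[m,w-m)\times[m,h-m)$, which has at least $64m^2$ cells.
\item[(F2)] $T$ is connected.
\item[(F3)] Every cell of $T$ has at least two neighbors in $T$, except that the tip of a bump has exactly one, in the direction of the body.
\end{enumerate}
\end{lemma}

\begin{proof}
(F1) The left slot lies in row $4m$ and columns $<m$, the right slot in row $6m$ and columns $\ge w-m\ge9m$, the bottom slot in column $4m$ and rows $<m$, and the top slot in column $6m$ and rows $\ge h-m\ge9m$. The bottom and the top slot differ by more than $8m$ in rows; any other two slots differ by at least $3m$ in columns. The remaining statements can be read off.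

(F2) A row from $[m,h-m)$ meets at most one slot, the left or the right one. This slot starts at the outer edge and ends before the block of (F1), so no slot cell lies between a body cell of $T$ in this row and the block. Hence such a cell reaches the block along its row. In the same way, body cells of $T$ in columns from $[m,w-m)$ reach the block along their columns. A cell in one of the four $m\times m$ corner blocks moves horizontally to column $m$ or $w-m-1$ and then vertically; on this path there are no slots. Finally, the left, right, bottom and top bumps are attached to the cells $(0,6m)$, $(w-1,4m)$, $(6m,0)$, $(4m,h-1)$, respectively, which are not in slots.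

(F3) A body cell outside the slots is adjacent to at most one slot cell, since slots are straight segments at mutual distance $\ge3$. Corner cells of the body are adjacent to no slot cell and keep two neighbors. Any other body cell has at most one neighbor outside the body and loses at most one more to a slot, so it keeps two neighbors. Bumps on different edges are not adjacent to each other. So the neighbors in $T$ of a bump cell are the preceding cell, toward the body, and the following cell of the bump; at the tip only the former exists.
\end{proof}

\begin{lemma}[Matching]\label{lem:match}
Consider a tiling of $\mathbb Z^2$ by translates of tiles of $\mathcal T_{\mathcal M}$.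
\begin{enumerate}
\item[(a)] If a placed tile $U$ at $u$, of width $w$ and height $h$, has a non-flat right (top) edge, then there is a placed tile at $u+(w,0)$ (at $u+(0,h)$) whose left (bottom) edge has the same label.
\item[(b)] If a placed tile $V$ at $v$ has a non-flat left (bottom) edge, then there is a placed tile $U$, of width $w$ and height $h$, at $v-(w,0)$ (at $v-(0,h)$) whose right (top) edge has the same label.
\end{enumerate}
\end{lemma}

\begin{proof}
The construction is symmetric under exchange of the coordinates, so we consider left and right edges. By (F3), the deepest cell of a slot can only be filled by the tip of a bump. We use this to find, in (a) and in (b), a pair of distinct placed tiles $U,V$, at $u$ and $v$, with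
\begin{equation}\label{eq:gap}
v=u+(w+\gamma,0),\qquad \gamma=c'-c\ge0,
\end{equation}
where $w$ is the width of $U$, $c'$ is the number of its right label, and $c$ is the number of the left label of $V$. Then we exclude $\gamma\ge1$.

\emph{In (b),} let $V$ be given. The deepest slot cell $v+(c-1,4m)$ is not in $V$; let $U$ be the tile covering it. The neighbors of this cell above, below and to the right lie in $V$. So in $U$ it has at most the left neighbor, and by (F3) it is the tip of the right bump of $U$, at $u+(w-1+c',4m)$. Comparing coordinates gives $v=u+(w+\gamma,0)$ with $\gamma=c'-c$. If $c'<c$, then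
\[
u+(w-1,4m+1)=v+(c-c'-1,4m+1)
\]
would be a body cell outside the slots for both tiles, a contradiction. So $\gamma\ge0$.

\emph{In (a),} let $U$ be given, and put $\ell=m+1-c'$, the length of its right slot. The neighbors of the deepest slot cell $u+(w-\ell,6m)$ above, below and to the left lie in $U$. So in the tile $V$ covering this cell it has at most the right neighbor, and by (F3) it is the tip of the left bump of $V$, at $v+(-\ell',6m)$ with $\ell'=m+1-c$. Hence $v=u+(w+\gamma,0)$ with $\gamma=\ell'-\ell=c'-c$. If $\ell'<\ell$, then
\[
v+(0,6m+1)=u+(w-(\ell-\ell'),6m+1)
\]
would lie in both tiles, a contradiction. So \eqref{eq:gap} holds again.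

\emph{No gap.} Suppose $\gamma\ge1$ and consider the pocket
\[
\Pi=\{(x,y):u_1+w\le x<v_1,\ u_2+4m<y<u_2+6m\}\ne\emptyset .
\]
Just below $\Pi$ are cells of the right bump of $U$, whose length is $c'>\gamma$. Just above are cells of the left bump of $V$, whose length is $m+1-c=m+1-c'+\gamma>\gamma$. To the left are cells of $U$, and to the right cells of $V$, because the slots on these edges are in rows $6m$ and $4m$. The pocket itself contains no cells of $U$ or $V$, since beyond these edges the two tiles have only their bumps in rows $4m$ and $6m$. By connectedness (F2), a tile covering a cell of $\Pi$ is contained in $\Pi$. But $|\Pi|\le(m-1)(2m-1)<64m^2$, so this contradicts (F1). Therefore $\gamma=0$, $c=c'$ and $v=u+(w,0)$. As the numbering is injective, the labels are equal.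
\end{proof}

\section{Halting and tilings}\label{sec:halting}

\subsection{Halting machines tile all large rectangles}

\begin{proposition}\label{prop:halt}
If $\mathcal M$ halts, there is $d$ such that $\mathcal T_{\mathcal M}$ tiles every $L_1\times L_2$ rectangle with $L_1,L_2\ge d$.
\end{proposition}

\begin{proof}
Let $\mathcal M$ halt after $t$ steps and let $d=\max\{N^2+3N,(t+2)(N+1)\}$. Let $L_1\geq d$. Choose $0\le s<N$ with $s\equiv L_1\pmod N$. Then $L_1-3N-s(N+1)$ is divisible by $N$, and it is positive since $L_1-3N\ge N^2$ and $s(N+1)\le N^2-1$. So $L_1-3N=rN+s(N+1)$ with $r\ge0$, and the sequence $WA^rJB^sE$ of column types has total width $L_1$. It has at least $L_1/(N+1)\ge t+2$ columns. In the same way choose row types $SA^{r'}JB^{s'}T$ of total height $L_2\ge d$ with at least $t+2$ rows. Number the columns $0,\dots,k$ and the rows $0,\dots,l$, so $k,l\ge t+1$.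

On the edges between row $j-1$ and row $j$, $1\le j\le l$, write the configuration of $\mathcal M$ at time $j-1$, restricted to cells $0,\dots,k$. The head is always at a cell $\le t<k$. Row $0$ is filled with $S$-tiles. Row $j$, $1\le j<l$, has to perform the step from time $j-1$ to time $j$. Let $i$ be the cell of the head at time $j-1$. If the head moves right, use (iv) at $i$, (ii) at $i+1$ and (i) elsewhere; if it moves left, use (v) at $i$, (iii) at $i-1$ and (i) elsewhere; if the machine has halted, use (vi) at $i$ and (i) elsewhere. The flat left and right edges at columns $0$ and $k$ get content $0$, because the head never moves left from cell $0$ and never reaches cell $k$. The bottom contents of row $l$ form the configuration at time $l-1\ge t$, with head symbol $(q_h,a)$, so this row can be filled with $T$-tiles.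

All shared edges have equal labels; the bits $\mathrm{in}$ and $\mathrm{out}$ agree by the form of the two sequences. All outer edges are flat. The bodies partition the rectangle, and across a shared edge the bumps of each tile fill exactly the slots of the other. So the tiles partition the rectangle.
\end{proof}

\subsection{Runs}

Consider a tiling of $\mathbb Z^2$ by translates of tiles of $\mathcal T_{\mathcal M}$. There is at most one placed tile at each position $v$, since any such tile contains $v+(2m,2m)$. By Lemma \ref{lem:match}, every placed tile starts a \emph{right run}: pass to the right neighbor as long as the right edge is not flat. Left, up and down runs are defined in the same way. By the labels, the row type is constant along horizontal runs and the column type along vertical runs. Consecutive types along a run obey the rule of Section \ref{ssec:frames}, so finite pieces of horizontal runs, read from left to right, are segments of sequences $WA\cdots AJB\cdots BE$, and finite pieces of vertical runs, read upward, are segments of $SA\cdots AJB\cdots BT$. Hence \emph{an infinite run has a tail of constant type $A$ or $B$, and so of constant width (or height) $w\in\{N,N+1\}$.}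

\begin{proposition}\label{prop:noruns}
If some tiling of $\mathbb Z^2$ by $\mathcal T_{\mathcal M}$ has no infinite runs, then $\mathcal M$ halts.
\end{proposition}

\begin{proof}
\emph{A board.} Start at any placed tile and run left. The run ends at a tile with flat left edge, which has column type $W$. From there run down. This run stays in column type $W$ and ends at a tile $U_{0,0}$ with row type $S$. The right run $U_{0,0},\dots,U_{k,0}$ of $U_{0,0}$ has row type $S$ and column types $\kappa_0=W,\dots,\kappa_k=E$, and its up run $U_{0,0},\dots,U_{0,l}$ has column type $W$ and row types $\rho_0=S,\dots,\rho_l=T$. Let $x_0,\dots,x_k$ be the first coordinates of the positions along the right run and $y_0,\dots,y_l$ the second coordinates along the up run.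

We claim that there are placed tiles $U_{i,j}$ of type $(\kappa_i,\rho_j)$ at $(x_i,y_j)$, for all $0\le i\le k$, $0\le j\le l$, such that $U_{i+1,j}$ is the right neighbor and $U_{i,j+1}$ the top neighbor of $U_{i,j}$. Suppose $U_{i,j},U_{i+1,j},U_{i,j+1}$ are given, where $i<k$ and $j<l$. As $\kappa_i\ne E$, the tile $U_{i,j+1}$ has a right neighbor, at $(x_{i+1},y_{j+1})$. As $\rho_j\ne T$, the tile $U_{i+1,j}$ has a top neighbor, also at $(x_{i+1},y_{j+1})$. There is only one placed tile at this position, so the two coincide. Its row type is $\rho_{j+1}$ by the first description and its column type is $\kappa_{i+1}$ by the second.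

\emph{The computation.} For $0\le j<l$ let $\alpha_j$ be the sequence of contents on the edges between rows $j$ and $j+1$. We claim that $\alpha_j$ is the configuration of $\mathcal M$ at time $j$ restricted to cells $0,\dots,k$, with the head among these cells. For $j=0$ this is the definition of the $S$-tiles, since only column $0$ has type $W$. Let $1\le j<l$; then $\rho_j\in\{A,J,B\}$. By induction exactly one tile in row $j$, at cell $i$ say, has a head symbol $(q,a)$ as bottom content. This tile is of kind (iv), (v) or (vi); all others are of kind (i), (ii) or (iii).

A tile of kind (ii) in row $j$ has a left content ${\to}q'$. So it is not in column $0$, and its left neighbor has right content ${\to}q'$, hence is of kind (iv) and at cell $i$. Similarly, a tile of kind (iii) is not in column $k$, and its right neighbor has left content ${\leftarrow}q'$, hence is of kind (v) and at cell $i$.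
\begin{itemize}
\item If $q=q_h$, the tile at $i$ is of kind (vi). Then there are no tiles (ii) and (iii), and $\alpha_j=\alpha_{j-1}$.
\item If $\delta(q,a)=(q',a',R)$, the tile at $i$ is of kind (iv). Its right content is not $0$, so $i\ne k$. The tile at $i+1$ has left content ${\to}q'$, so it is of kind (ii) with top content $(q',\cdot)$. There are no other tiles (ii) and no tiles (iii), so the rest are (i). So $\alpha_j$ is the next configuration.
\item If $\delta(q,a)=(q',a',L)$, the tile at $i$ is of kind (v). Its left content is not $0$, so $i\ne0$. The tile at $i-1$ has right content ${\leftarrow}q'$, so it is of kind (iii) with top content $(q',\cdot)$, and the rest are (i). Again $\alpha_j$ is the next configuration.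
\end{itemize}

Finally, row $l$ has type $T$. Its bottom contents $\alpha_{l-1}$ contain a head symbol, which must be of the form $(q_h,a)$. So $\mathcal M$ halts.
\end{proof}

\subsection{Mixing excludes infinite runs}

For a planar tile $T$ and $n\ge2$ let $\hat T=T\times\{0\}^{n-2}\subseteq\mathbb Z^n$, and let $\hat{\mathcal T}_{\mathcal M}$ be the list of the tiles $\hat T$, $T\in\mathcal T_{\mathcal M}$. We identify $\mathbb Z^2$ with $\mathbb Z^2\times\{0\}^{n-2}$, and $e_1,e_2$ are the first two unit vectors.

\begin{proposition}\label{prop:mixing}
Let $n\ge2$. If $F_n$ has a $\mu_n$-measurable tiling by $\hat{\mathcal T}_{\mathcal M}$ (in particular, if it has a Borel or a clopen one), then $\mathcal M$ halts.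
\end{proposition}

\begin{proof}
Let $X_0\subseteq F_n$ be an invariant conull set on which the tiling condition holds, and let $x\in X_0$. A point $h\in\mathbb Z^2$ can only be covered by placements $(i,s)$ with $s\in h-\hat T_i\subseteq\mathbb Z^2$. So the placements $(i,s)$ of $x$ with $s\in\mathbb Z^2$ form a tiling $\Phi(x)$ of $\mathbb Z^2$ by $\mathcal T_{\mathcal M}$. For $g\in\mathbb Z^2$ the tiling $\Phi(g\cdot x)$ is $\Phi(x)$ translated by $-g$.

Consider right runs first. For $w\in\{N,N+1\}$ let $E_w$ be the set of all $x\in X_0$ for which there is $u\in\mathbb Z^2$ with $u_2=-2m$ such that $\Phi(x)$ has placed tiles of width $w$ at $u+(lw,0)$ for all $l\ge0$. This set is measurable, and it is invariant under $e_1$. For such $u$ put $f(x)=u_1\bmod w$. To see that this does not depend on $u$, recall that row $2m$ of a body belongs to its tile, by (F1). So the tile at $u+(lw,0)$ contains the cells $[u_1+lw,u_1+(l+1)w)\times\{0\}$. If $u$ and $u'$ are two candidates, both sequences of tiles cover a ray to the right in row $0$. So some tile of the first sequence is a tile of the second, and $u_1\equiv u_1'\pmod w$. Clearly $f(e_1\cdot x)=f(x)-1$. As $w\ge N\ge10$, Lemma \ref{lem:phase}(ii)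 gives $\mu(E_w)=0$.

If $\Phi(x)$ has an infinite right run, it has a tail of constant width $w$, starting at position $u$ say. For $g=u+(0,2m)$ the tiling $\Phi(g\cdot x)$ has tiles of width $w$ at $(0,-2m)+(lw,0)$, $l\geq 0$, so $g\cdot x\in E_w$. Hence the set of such $x$ is contained in the null set $\bigcup_{g\in\mathbb Z^2}\bigcup_w(-g)E_w$.

For left runs use tiles of width $w$ at $u-(lw,0)$ instead, which cover a ray to the left in row $0$. For up and down runs use tiles of height $w$ at $u\pm(0,lw)$ with $u_1=-2m$, which cover a ray in column $0$ because column $2m$ of a body belongs to its tile; the residue is $u_2\bmod w$, and $e_1$ is replaced by $e_2$. Therefore, for almost every $x$, the tiling $\Phi(x)$ has no infinite runs, and $\mathcal M$ halts by Proposition \ref{prop:noruns}.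
\end{proof}

\subsection{Proof of Theorem \ref{thm:main}}

For $n=1$ see Section \ref{sec:one}. Let $n\ge2$. By Corollary \ref{cor:upper}, $S_n$ is $\Sigma^0_1$. The map $\mathcal M\mapsto\hat{\mathcal T}_{\mathcal M}$ is computable. If $\mathcal M$ halts, then $\mathcal T_{\mathcal M}$ tiles all large rectangles by Proposition \ref{prop:halt}. The space $F_n$ with the action of $\mathbb Z^2\times\{0\}^{n-2}$ is a free system for $\mathbb Z^2$, so by Corollary \ref{cor:rect} it has a clopen tiling by $\mathcal T_{\mathcal M}$. This consists of clopen sets $C_i\subseteq F_n$ such that for each $x\in F_n$ exactly one $(i,t)$ with $t\in T_i$ satisfies $(-(t,0))\cdot x\in C_i$; that is, it is a clopen tiling of $F_n$ by $\hat{\mathcal T}_{\mathcal M}$. Conversely, if $F_n$ has a clopen tiling by $\hat{\mathcal T}_{\mathcal M}$, then $\mathcal M$ halts by Proposition \ref{prop:mixing}. So the halting problem reduces to $S_n$, and $S_n$ is $\Sigma^0_1$-complete. A $\Sigma^0_1$-complete set is not $\Pi^0_1$, hence not computable, and it has Turing degree $0'$. \qed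

\begin{remark}
For arbitrary planar tiles and $n\ge3$ the passage to $\mathbb Z^n$ changes nothing: $(T_i)\in S_2$ if and only if $(\hat T_i)\in S_n$. For the forward direction apply Theorem \ref{thm:universal}(c) to the free $\mathbb Z^2$-system $F_n$ and the SFT $Y_{\mathbf T}$. Conversely, let $\chi\in2^{\mathbb Z^{n-2}}$ be the indicator function of $\{0\}$, and for $x\in F_2$ put $\iota(x)(h_1,h_2)=x(h_1)+\chi(h_2)\bmod2$, where $h_1\in\mathbb Z^2$ and $h_2\in\mathbb Z^{n-2}$. If $(g_1,g_2)$ is a period of $\iota(x)$, then $x(h_1+g_1)-x(h_1)=\chi(h_2)-\chi(h_2+g_2)$ modulo $2$ is a constant. So $2g_1$ is a period of $x$ and $g_1=0$. Then the constant is $0$, $g_2$ is a period of $\chi$, and $g_2=0$. Thus $\iota:F_2\to F_n$ is continuous and $\mathbb Z^2$-equivariant, and a clopen tiling $(C_i)$ of $F_n$ by $(\hat T_i)$ gives the clopen tiling $(\iota^{-1}(C_i))$ of $F_2$ by $(T_i)$.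
\end{remark}

\section{Periodic tilings and the classes in between}\label{sec:more}

We now prove Theorem \ref{thm:more}. Part (1) is Theorem \ref{thm:universal}, and part (2) was proved in Section \ref{sec:one}. The other parts use periodic points.

\begin{corollary}\label{cor:periodic}
Let $Y$ be an SFT over $\mathbb Z^n$ and suppose there is a continuous equivariant map $F_n\to Y$. Then $Y$ has a $\Lambda$-periodic point for all finite-index subgroups $\Lambda\le\mathbb Z^n$ whose nonzero elements have sufficiently large norm. In particular, $Y$ has a $p\mathbb Z^n$-periodic point for all large $p$.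
\end{corollary}

\begin{proof}
By Theorem \ref{thm:universal} there is a continuous equivariant map $Z_k\to Y$ for some $k$. Let all nonzero elements of $\Lambda$ have norm $>d_k$. For $j\le k$ choose a maximal subset of $\mathbb Z^n/\Lambda$ with pairwise quotient distances $>d_j$, and let $P_j$ be its preimage in $\mathbb Z^n$. Then $P_j\in W_{d_j}$: distinct points of $P_j$ in the same coset have distance $>d_k\ge d_j$, those in different cosets have distance $>d_j$, and $P_j\cap B(h,d_j)\ne\emptyset$ for all $h$ by maximality. So $(P_1,\dots,P_k)$ is a $\Lambda$-periodic point of $Z_k$, and its image is a $\Lambda$-periodic point of $Y$.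
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:more}(4)]
Let $(T_i)\in S_n$ and $g=\gcd_i|T_i|$. By Corollary \ref{cor:periodic} there is a $p\mathbb Z^n$-periodic point of $Y_{\mathbf T}$ for some $p\equiv1\pmod g$. Let $n_i$ be the number of its placements $(i,s)$ modulo $p\mathbb Z^n$. Every class of $\mathbb Z^n/p\mathbb Z^n$ is $s+t$ for exactly one $i$, one $t\in T_i$ and one class of placements $(i,s)$, so $p^n=\sum_i|T_i|\,n_i$. Hence $g$ divides $p^n\equiv1\pmod g$, and $g=1$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:more}(3)]
\emph{All $n\ge2$.} The tiles of $\hat{\mathcal T}_{\mathcal M}$ are connected by (F2). If $\mathcal M$ halts, there is a clopen tiling of $F_n$ by $\hat{\mathcal T}_{\mathcal M}$, as we saw in the proof of Theorem \ref{thm:main}; it is in particular Borel and $\mu_n$-measurable. If $\mathcal M$ does not halt, there is no $\mu_n$-measurable tiling by Proposition \ref{prop:mixing}, hence no Borel and no clopen one. So $\mathcal M\mapsto\hat{\mathcal T}_{\mathcal M}$ reduces the halting problem to each of the three versions, restricted to connected tiles.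

\emph{Intermediate planar classes.} We have $\mathcal R\subseteq S_2$ by Corollary \ref{cor:rect}. Moreover $S_2\subseteq\mathcal Q$, since clopen tilings are measurable, and $S_2\subseteq\mathcal Q'$ by Corollary \ref{cor:periodic}. Let $\mathcal R\subseteq\mathcal P\subseteq\mathcal Q$ or $\mathcal R\subseteq\mathcal P\subseteq\mathcal Q'$. We show that $\mathcal M\mapsto\mathcal T_{\mathcal M}$ reduces the halting problem to $\mathcal P$. If $\mathcal M$ halts, then $\mathcal T_{\mathcal M}\in\mathcal R\subseteq\mathcal P$ by Proposition \ref{prop:halt}. It remains to show that $\mathcal T_{\mathcal M}\notin\mathcal Q\cup\mathcal Q'$ if $\mathcal M$ does not halt. By Proposition \ref{prop:mixing}, $\mathcal T_{\mathcal M}\notin\mathcal Q$.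

Suppose $\mathcal T_{\mathcal M}\in\mathcal Q'$. Then there is a $p\mathbb Z^2$-periodic tiling for some $p\equiv1\pmod{N(N+1)}$. By Proposition \ref{prop:noruns} it has an infinite run. Consider a right run. It gives tiles of some width $w\in\{N,N+1\}$ at $u+(lw,0)$ for all $l\ge0$. Let $l=\lceil p/w\rceil$. As $p\equiv1\pmod w$ and $w\ge2$, we have $lw-p=w-1$, so $0<lw-p<w$. The tile at $u+(lw,0)$ and the periodic copy at $u+(p,0)$ of the tile at $u$ have different positions. But both contain cells of row $u_2+2m$, the former $[u_1+lw,u_1+lw+w)$ and the latter $[u_1+p,u_1+p+w)$ in the first coordinate, and these intervals intersect. This is a contradiction. For a left run use the tile at $u-(lw,0)$ and the copy at $u-(p,0)$, and for vertical runs exchange the coordinates. So a periodic tiling with such a period $p$, like a measurable rule, cannot accommodate the phase of an infinite run.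
\end{proof}

\begin{thebibliography}{1}
\bibitem{GJKS} Su Gao, Steve Jackson, Edward Krohne, Brandon Seward, \emph{Continuous Combinatorics of Abelian Group Actions}, arXiv:1803.03872 (2018).
\end{thebibliography}

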